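# Countable ultrahomogeneous metric spaces whose completions have prescribed Scott rank

## Back-and-forth relations on a metric space

All metric spaces are nonempty. Tuples are finite, may be empty, and may contain repetitions. If $\vec a$ is a tuple and $x$ a point, $\vec a x$ is the tuple with $x$ appended.

**Definition (the relations $\equiv_\alpha$).** Let $(M,d)$ be a metric space and let $\vec a=(a_1,\dots,a_n)$, $\vec b=(b_1,\dots,b_n)$ be tuples from $M$ of the same length. Write $\vec a\equiv_0\vec b$ if $d(a_i,a_j)=d(b_i,b_j)$ for all $i,j\le n$. For larger ordinals: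

- if $\alpha$ is a limit ordinal, $\vec a\equiv_\alpha\vec b$ iff $\vec a\equiv_\beta\vec b$ for all $\beta<\alpha$;
- if $\alpha=\beta+1$, $\vec a\equiv_\alpha\vec b$ iff for every $x_a,x_b\in M$ there are $y_b,y_a\in M$ with $\vec a x_a\equiv_\beta\vec b y_b$ and $\vec a y_a\equiv_\beta\vec b x_b$.

One reads this as a game. A challenger appends a point to either tuple, a defender answers on the other side, and the distances must keep matching. For finite $k$, $\vec a\equiv_k\vec b$ says that the defender can survive $k$ moves.

**Example 1.** Let $M=\{0,1,3\}\subset\mathbb R$. All one-point tuples are $\equiv_0$. But the distances from $0$ to the other points are $\{1,3\}$, from $1$ they are $\{1,2\}$, and from $3$ they are $\{2,3\}$. These sets are different, so two different points are never $\equiv_1$: the challenger plays a point at a distance that the other side does not have.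

**Basic facts.** In every metric space:

1. $\equiv_\gamma$ passes to corresponding subtuples.
2. $\equiv_\gamma$ implies $\equiv_\delta$ for $\delta<\gamma$.
3. $\equiv_\gamma$ is symmetric, and if $\varphi$ is an isometry of $M$ onto itself, then $\vec a\equiv_\gamma\varphi(\vec a)$ for all $\gamma$. In particular $\vec a\equiv_\gamma\vec a$.

Fact 1 is an induction on $\gamma$. The cases $\gamma=0$ and $\gamma$ limit are clear. If $\vec a\equiv_{\gamma+1}\vec b$ and $x$ is played against a subtuple of $\vec a$, take $y$ with $\vec ax\equiv_\gamma\vec by$ and pass to the subtuples that keep the last entry. For Fact 2, use induction on $\gamma$, the limit case being the definition. If $\vec a\equiv_{\beta+1}\vec b$, pick any $x\in M$ and $y$ with $\vec ax\equiv_\beta\vec by$; by Fact 1, $\vec a\equiv_\beta\vec b$, and the induction hypothesis gives all $\delta<\beta$. For Fact 3, symmetry is built into the definition, and the second claim follows by induction, with the answers $\varphi(x)$ and $\varphi^{-1}(x)$.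

**Example 2.** Let $M$ be a countable set with an equivalence relation that has, for each $n\ge1$, infinitely many classes of size $n$, and no infinite classes. Put $d=1$ between different points of one class and $d=2$ between points of different classes. Given $\vec a\equiv_0\vec b$, let $p_i$ be the number of points of the class of $a_i$ that do not occur in $\vec a$, and let $q_i$ be the same for $b_i$ and $\vec b$. We claim that for finite $k$
$$\vec a\equiv_k\vec b\iff \vec a\equiv_0\vec b\text{ and }\min(p_i,k)=\min(q_i,k)\text{ for all }i .$$
For $\Leftarrow$ use induction on $k$. Suppose the right side holds for $k+1$, and a point $x$ is played, say on the side of $\vec a$. If $x$ occurs in $\vec a$, answer with the corresponding entry of $\vec b$. If $x$ is a new point of the class of $a_i$, then $p_i\ge1$, so $q_i\ge1$; answer with a new point of the class of $b_i$, and both counts drop by $1$. If $x$ lies in a class that does not meet $\vec a$, answer in a class of the same size that does not meet $\vec b$. In each case the right side holds for $k$. For $\Rightarrow$, if say $p_i<q_i$ and $p_i<k$, the challenger plays $p_i+1\le k$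 new points of the class of $b_i$, and the defender runs out of points.

So a point in a class of size $n$ and a point in a class of size $m>n$ are $\equiv_{n-1}$ but not $\equiv_n$.

## The Scott rank and the values it avoids

**Definition (Scott rank).** For tuples $\vec a,\vec b$ of the same length let $\mathrm{sr}(\vec a,\vec b)=-1$ if $\vec a\equiv_\alpha\vec b$ for every ordinal $\alpha$. Otherwise let $\mathrm{sr}(\vec a,\vec b)=\min\{\alpha:\vec a\not\equiv_\alpha\vec b\}$. The Scott rank of $M$ is
$$\mathrm{sr}(M)=\sup\{\mathrm{sr}(\vec a,\vec b)+1:\vec a,\vec b\text{ tuples from }M\text{ of the same finite length with }\vec a\equiv_0\vec b\},$$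
where $-1+1=0$.

**Example 1, continued.** In $\{0,1,3\}$, $\vec a\equiv_1\vec b$ implies $a_i\equiv_1b_i$ for each $i$ by Fact 1, so $\vec a=\vec b$. Hence $\mathrm{sr}(\vec a,\vec b)\in\{-1,1\}$ whenever $\vec a\equiv_0\vec b$, the value $1$ occurs, and $\mathrm{sr}(M)=2$.

**Example 2, continued.** If $\vec a\equiv_k\vec b$ for all finite $k$, then $p_i=q_i$ for all $i$. Then the classes that meet $\vec a$ can be matched with the classes of the same sizes that meet $\vec b$, and the remaining classes can be matched as well, since infinitely many of each size remain on both sides. So some isometry of $M$ takes $\vec a$ to $\vec b$, and $\mathrm{sr}(\vec a,\vec b)=-1$ by Fact 3. All other values with $\vec a\equiv_0\vec b$ are finite, and each $n\ge1$ occurs. So $\mathrm{sr}(M)=\omega$.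

Suppose $\vec a\equiv_0\vec b$ and $\mathrm{sr}(\vec a,\vec b)\ne-1$. Then $\mathrm{sr}(\vec a,\vec b)\neq0$. It is not a limit $\lambda$ either: if $\vec a\not\equiv_\lambda\vec b$, then by the limit clause $\vec a\not\equiv_\beta\vec b$ for some $\beta<\lambda$. Therefore
$$\mathrm{sr}(\vec a,\vec b)=\beta+1\quad\text{for some ordinal }\beta. \tag{1}$$

**Lemma 1.** For every metric space $M$, $\mathrm{sr}(M)\neq1$, and $\mathrm{sr}(M)$ is not of the form $\lambda+1$ with $\lambda$ a limit ordinal.

*Proof.* By (1), each term $\mathrm{sr}(\vec a,\vec b)+1$ in the supremum is $0$ or of the form $\beta+2$. The set of terms is nonempty, because the pair $(\emptyset,\emptyset)$ contributes $0$. If the supremum is attained, $\mathrm{sr}(M)$ is $0$ or $\beta+2$. If it is not attained, it is a limit ordinal. None of these is $1$ or $\lambda+1$. $\square$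

Since $\mathrm{sr}(\emptyset,\emptyset)=-1$, only nonempty tuples matter below.

## Ultrahomogeneous spaces, completions, and the theorem

**Definition (ultrahomogeneous).** A metric space $X$ is ultrahomogeneous if every isometry between finite subspaces of $X$ extends to an isometry of $X$ onto itself.

**Example 3.** The space $\mathbb Q$ is ultrahomogeneous. Indeed, an isometry between finite subsets of the line is the restriction of a map $x\mapsto\pm x+c$: the images of two different points determine the sign and $c$, and a further point is determined by its distances to these two. If the subsets lie in $\mathbb Q$, then $c\in\mathbb Q$. The space $\{0,1,3\}$ is not ultrahomogeneous, since $0\mapsto1$ does not extend.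

If $X$ is ultrahomogeneous, then $\mathrm{sr}(X)=0$: when $\vec a\equiv_0\vec b$, some isometry of $X$ takes $\vec a$ to $\vec b$, and Fact 3 applies. For countable $X$ the converse holds too. If $\mathrm{sr}(X)=0$ and $\vec a\equiv_0\vec b$, then $\vec a\equiv_1\vec b$, so every point can be answered with the distances still matching. Going back and forth through an enumeration of $X$ produces an isometry of $X$ onto $X$ that extends $\vec a\mapsto\vec b$.

Let $\overline X$ denote the completion of $X$. For example $\overline{\mathbb Q}=\mathbb R$, which is again ultrahomogeneous by the argument of Example 3. If all distances between different points of $X$ are at least some $\varepsilon>0$, then $\overline X=X$.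

We can now ask the question, which comes from Michal Doucha, "Scott rank of Polish metric spaces", arXiv:1402.1086 (2014). It is known (P. Schlicht) that there is a countable ultrahomogeneous metric space whose completion is not ultrahomogeneous. So the Scott rank can go up from $0$ when we complete. How far?

**Question.** Does there exist for every countable ordinal $\alpha$ an ultrahomogeneous countable metric space $X_\alpha$ such that $\mathrm{sr}(\overline X_\alpha)\ge\alpha$?

The answer is yes, and the possible values can be listed.

**Theorem.**

1. For every countable ordinal $\eta$ there is a countable ultrahomogeneous metric space $X$ (bounded, with locally compact completion) such that $\mathrm{sr}(\overline X)=\sup\{\beta+2:\beta<\eta\}$. In particular, $\eta=\alpha+1$ gives $\mathrm{sr}(\overline X)=\alpha+2\ge\alpha$.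
2. A countable ordinal $\sigma$ equals $\mathrm{sr}(\overline X)$ for some countable ultrahomogeneous $X$ if and only if $\sigma\neq1$ and $\sigma$ is not of the form $\lambda+1$ with $\lambda$ a limit ordinal.

One half of part 2 is Lemma 1.

## Approximating a tuple of $\overline X$ by tuples of $X$

The spaces that come to mind first give nothing: $\mathbb Q$ has an ultrahomogeneous completion, and a uniformly discrete $X$ equals its completion. So let us try to prove that the completion is always ultrahomogeneous, and watch the argument.

Let $\vec a\equiv_0\vec b$ in $\overline X$. Choose tuples $\vec a^k\to\vec a$ and $\vec b^k\to\vec b$ from $X$. Suppose we could choose them with $\vec a^k\equiv_0\vec b^k$. Then an isometry $\varphi_k$ of $X$ takes $\vec a^k$ to $\vec b^k$; it extends to $\overline X$; and for $x\in\overline X$ we get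
$$|d(\varphi_k(x),b_i)-d(x,a_i)|\le d(b_i^k,b_i)+d(a_i^k,a_i)\to0 ,$$
so $x$ could at least be answered approximately. In $\mathbb Q$ this choice is possible: if $b_i=\pm a_i+c$, take rational $a_i^k\to a_i$ and $c^k\to c$, and $b_i^k=\pm a_i^k+c^k$.

In general the argument stops at the words "suppose we could choose them". The tuples $\vec a^k$ and $\vec b^k$ are nearly isometric, and ultrahomogeneity of $X$ says nothing about nearly isometric tuples. We shall turn this into a construction: in $X$ the distances will carry so much information that $X$ has only the symmetries it needs, and part of this information will vanish in the limit.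

## Boolean groups with an injective norm

**Definition (Boolean group, norm).** A Boolean group is an abelian group with $g+g=0$ for all $g$, that is, a vector space over $\mathbb F_2$. A norm on it is a function $N$ with values in $[0,\infty)$, with $N(g)=0$ iff $g=0$, and $N(g+h)\le N(g)+N(h)$. It gives the metric $d(g,h)=N(g+h)$, and all translations are isometries.

**Example 4.** On $\mathbb F_2^2=\{0,p,q,p+q\}$ put $N(p)=1$, $N(q)=1.1$, $N(p+q)=1.2$. The triangle inequality holds because the sum of any two of these values exceeds the third, and the remaining cases are trivial. This norm is injective.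

**Lemma 2.** If $X$ is a Boolean group with an injective norm $N$, then $X$ is ultrahomogeneous.

*Proof.* The empty map extends to the identity. Let $x_i\mapsto y_i$ ($i\le n$, $n\ge1$) be an isometry between finite subspaces. Then $N(x_i+x_j)=N(y_i+y_j)$, so $x_i+x_j=y_i+y_j$ by injectivity. Hence $x_i+y_i=x_j+y_j$ for all $i,j$. Let $t$ be this constant value. The map is the restriction of the translation $x\mapsto x+t$, an isometry of $X$ onto itself. $\square$

The norm of the completion need not be injective. This is the information that can be lost.

## A discrete group times a Cantor group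

**Step 1: the ambient group.** This step builds a complete group $G$ whose norm can be read off in two independent parts.

Let $H$ be a countable Boolean group and let $\nu:H\setminus\{0\}\to\{0,1,2,\dots\}$ be an *arbitrary* function. Put $N_0(0)=0$ and
$$N_0(h)=1+5^{-(2\nu(h)+1)}\quad(h\neq0).$$
This is a norm: if $g,h\ne0$, then $N_0(g+h)\le2\le N_0(g)+N_0(h)$, because the nonzero values lie in $[1,2]$; if $g=0$ or $h=0$, the inequality is trivial. Write $d_H(g,h)=N_0(g+h)$. Whenever we speak of $H$ as a metric space, this is its metric.

Let $C=\mathbb F_2^\omega$ and $f(c)=\sum_{i\ge0}c_i5^{-(2i+2)}$, where $c_i\in\{0,1\}$. Since $(c+c')_i\le c_i+c_i'$, $f$ is subadditive, and $f(c)=0$ iff $c=0$. The metric $f(c+c')$ induces the compact product topology. Indeed, if $c,c'$ agree in all coordinates below $n$, then $f(c+c')\le\sum_{i\ge n}5^{-(2i+2)}$, which is small for large $n$; and if $f(c+c')<5^{-(2n+2)}$, then $c,c'$ agree in the coordinates $0,\dots,n$.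

On $G=H\times C$ put $N(h,c)=N_0(h)+f(c)$ and $d(x,y)=N(x+y)$. Points with different $H$-coordinates have distance at least $1$. So a Cauchy sequence eventually has constant $H$-coordinate and then converges because $C$ is compact: $G$ is complete. Each $\{h\}\times C$ is open and compact, so $G$ is locally compact. Finally $N\le\frac65+\frac1{24}$, so $G$ is bounded.

**Step 2: unique expansions.** This step shows that the two parts of $N$ do not interfere.

An expansion $\sum_{i\ge0}\varepsilon_i5^{-i}$ with $\varepsilon_i\in\{0,1\}$ is determined by its value: if two such expansions first differ at position $k$, their values differ by at least $5^{-k}-\sum_{i>k}5^{-i}=\frac34\,5^{-k}>0$. In $N(h,c)$ the position $0$ and the odd positions carry $N_0(h)$, and the even positions $\ge2$ carry $c$. Hence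
$$N(h,c)=N(h',c')\iff N_0(h)=N_0(h')\text{ and }c=c'. \tag{2}$$

**Step 3: the dense subgroup $X$.** This step finds a countable dense subgroup of $G$ on which $N$ is injective, although $N_0$ may identify many elements of $H$. The trick is to let the $C$-coordinate remember $h$.

Let $B_0\subset C$ be the group of finitely supported sequences; it is countable and dense. The quotient $C/B_0$ is infinite-dimensional: for infinitely many pairwise disjoint infinite subsets of $\omega$, a nontrivial finite sum of their indicators has infinite support, so the indicators are independent modulo $B_0$. Since $H$ has countable dimension, there is an injective linear map $H\to C/B_0$. Lifting it on a basis of $H$, we get a linear map $\Theta:H\to C$ with $\Theta(h)\notin B_0$ for all $h\neq0$. Let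
$$X=\{(h,\Theta(h)+b):h\in H,\ b\in B_0\}.$$
This is a countable subgroup of $G$. It is dense, because each $\Theta(h)+B_0$ is dense in $C$. As $G$ is complete, $\overline X=G$.

The norm $N$ is injective on $X$. If $N(h,\Theta(h)+b)=N(h',\Theta(h')+b')$, then (2) gives $\Theta(h)+b=\Theta(h')+b'$, so $\Theta(h+h')=b+b'\in B_0$. Hence $h=h'$, and then $b=b'$. By Lemma 2, $X$ is ultrahomogeneous.

**Step 4: the completion has the Scott rank of $H$.** This step removes $C$ from the problem.

**Lemma 3.** $\mathrm{sr}(\overline X)=\mathrm{sr}(H)$.

*Proof.* We claim that for $n\ge1$ and tuples $\vec x=(a_i,c_i)_{i\le n}$, $\vec x'=(b_i,c_i')_{i\le n}$ from $H\times C$: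
$$\vec x\equiv_\gamma\vec x'\iff\vec a\equiv_\gamma\vec b\text{ in }H\text{ and }c_i+c_i'\text{ does not depend on }i. \tag{3}$$
The proof is by induction on $\gamma$.

For $\gamma=0$: by (2), $N(a_i+a_j,c_i+c_j)=N(b_i+b_j,c_i'+c_j')$ iff $N_0(a_i+a_j)=N_0(b_i+b_j)$ and $c_i+c_j=c'_i+c'_j$. The last equation says $c_i+c_i'=c_j+c_j'$.

For limit $\gamma$ the claim follows from the claim for all smaller ordinals.

For $\gamma+1$, direction $\Leftarrow$: let $t=c_i+c_i'$. Given $(y,e)$ on the side of $\vec x$, choose $y'$ with $\vec ay\equiv_\gamma\vec by'$ and answer $(y',e+t)$. The sums of the $C$-coordinates are still constantly $t$, so by the induction hypothesis the extended tuples are $\equiv_\gamma$. A point on the side of $\vec x'$ is answered in the same way.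

For $\gamma+1$, direction $\Rightarrow$: $\vec x\equiv_0\vec x'$ by Fact 2, so $c_i+c_i'$ is constant. Given $y\in H$ on the side of $\vec a$, play $(y,0)$. If $(y',e')$ is the answer, the induction hypothesis gives $\vec ay\equiv_\gamma\vec by'$. The other side is the same. This proves (3).

So $\mathrm{sr}(\vec x,\vec x')=\mathrm{sr}(\vec a,\vec b)$ whenever $\vec x\equiv_0\vec x'$, and then $\vec a\equiv_0\vec b$. Conversely every pair $\vec a\equiv_0\vec b$ from $H$ arises, with all $c_i=c_i'=0$. The two suprema agree. $\square$

## A group of eight points and Scott rank 2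

What should $\nu$ be? If $\nu$ is injective, then $N_0$ is injective and $\mathrm{sr}(H)=0$ by Lemma 2. If $\nu$ is constant, all distances in $H$ are equal, every bijection between finite subsets extends to a permutation of $H$, and again $\mathrm{sr}(H)=0$. We need something in between, and one coincidence suffices for a first example.

Let $H=\mathbb F_2^3$ with basis $p,q,r$. Let $\nu(p)=\nu(q)=0$, and let $\nu$ take the values $1,\dots,5$ on the other five nonzero elements. Then $(0,p)\equiv_0(0,q)$. Play $r$ on the first side. The only element at distance $N_0(r)$ from $0$ is $r$, so $r$ is the only possible answer. But $N_0(r+p)\ne N_0(r+q)$. So $(0,p)\not\equiv_1(0,q)$ and $\mathrm{sr}(H)\ge2$.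

In fact $\mathrm{sr}(H)=2$. Let $\vec a\equiv_1\vec b$. Translations are isometries, so by Fact 3 and the transitivity of each $\equiv_\gamma$ (an immediate induction) we may assume $a_1=b_1=0$. Playing $r$ on the side of $\vec a$ forces the answer $r$, so $N_0(a_i)=N_0(b_i)$ and $N_0(a_i+r)=N_0(b_i+r)$ for all $i$. If $a_i\neq b_i$, the first equation gives $\{a_i,b_i\}=\{p,q\}$, which contradicts the second. So $\vec a=\vec b$ and $\mathrm{sr}(\vec a,\vec b)=-1$.

For $\Theta$ we can take the linear map that sends $p,q,r$ to the indicators of the three residue classes modulo $3$. By Lemma 3, $X$ is countable and ultrahomogeneous, and $\mathrm{sr}(\overline X)=2$. One can see here where the approximation argument dies. The tuples $((0,0),(p,0))$ and $((0,0),(q,0))$ of $\overline X$ are $\equiv_0$. Let $(x_1,x_2)$ and $(y_1,y_2)$ be tuples from $X$, each entry within $\frac12$ of the corresponding entry. Then $x_1+x_2$ has $H$-coordinate $p$ and $y_1+y_2$ has $H$-coordinate $q$. These are different elements of $X$, so $d(x_1,x_2)\ne d(y_1,y_2)$: approximants from $X$ are never isometric.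

It remains to find, for each countable $\eta$, a group $H$ and a function $\nu$ with $\mathrm{sr}(H)=\sup\{\beta+2:\beta<\eta\}$. For $\eta=0$ the supremum is $0$, and a one-point $X$ proves part 1. From now on $1\le\eta<\omega_1$.

## The group of labels on a tree of decreasing ordinals

Ordinal products are written so that $\omega\gamma$ is $\gamma$ copies of $\omega$ in a row: $\omega0=0$, $\omega(\gamma+1)=\omega\gamma+\omega$, and $\omega\gamma=\sup_{\delta<\gamma}\omega\delta$ for limit $\gamma$. For example, $\omega2=\omega+\omega$.

The plan is to hang the elements of $H$ on a tree whose nodes have ordinal ranks. The metric of $H$ will see the shape of a finite part of the tree but not the ranks. The challenger can reveal ranks only by playing points supported deeper in the tree. A single point of $H$ can be supported on a large finite subtree, so one move may go down any finite number of levels. This is why one move will be worth $\omega$ in rank, and why products $\omega\gamma$ appear.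

**Definition (the tree $T$).** $T$ is the set of finite sequences $((\rho_1,n_1),\dots,(\rho_k,n_k))$, $k\ge0$, with $n_i\in\omega$ and $\omega\eta>\rho_1>\dots>\rho_k$, ordered by extension, with root $\emptyset$. Put $\mathrm{rk}(\emptyset)=\omega\eta$, and let $\mathrm{rk}$ of any other node be its last ordinal $\rho_k$.

The tree $T$ is countable. A node of rank $\rho$ has children only of ranks $<\rho$, and infinitely many of each rank $<\rho$. All nodes other than the root have rank $<\omega\eta$.

**Definition (subtrees, tree isomorphisms).** A subtree is a finite nonempty predecessor-closed $F\subseteq T$; it contains the root. A tree isomorphism $F\to F'$ between subtrees is a bijection that sends root to root and commutes with "parent". For finite $S\subseteq T$, $\langle S\rangle$ is the least subtree that contains $S$; so $\langle\emptyset\rangle=\{\emptyset\}$.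

Ranks play no role in this definition. Inverses and compositions of tree isomorphisms are tree isomorphisms. A tree isomorphism $\theta:F\to F'$ carries the predecessors of $v$ to those of $\theta v$. So it preserves levels, it restricts to a tree isomorphism from any subtree $F_1\subseteq F$ onto the subtree $\theta(F_1)$, and $\theta(\langle S\rangle)=\langle\theta(S)\rangle$ for $S\subseteq F$.

**Example 5.** Let $\eta=1$, so the root has rank $\omega$ and all other ranks are finite. Let $v=((0,0))$, $w=((1,0))$, $w'=((1,0),(0,3))$, of ranks $0,1,0$. Then $v$ is a leaf of $T$ and $w$ is not, but $\{\emptyset,v\}$ and $\{\emptyset,w\}$ are isomorphic subtrees. The subtrees $\{\emptyset,v,w\}$ and $\{\emptyset,w,w'\}$ are not isomorphic, since their levels differ.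

**Definition (the group $H$, the relation $\sim$, and $\nu$).** Let $E$ be a countable infinite-dimensional Boolean group. Let $H$ be the countable group of finitely supported functions $h:T\to E$. For nonzero $h,h'\in H$ put $h\sim h'$ if there is a tree isomorphism $\theta:\langle\mathrm{supp}\,h\rangle\to\langle\mathrm{supp}\,h'\rangle$ with $h'\circ\theta=h$ on $\langle\mathrm{supp}\,h\rangle$. This is an equivalence relation with countably many classes. Let $\nu$ be induced by an injection of the set of classes into $\omega$.

So for nonzero $h,h'$,
$$N_0(h)=N_0(h')\iff h\sim h', \tag{4}$$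
and $N_0(h)=0$ iff $h=0$. For $u\in T$ and $e\in E$ let $e1_u$ be the function with value $e$ at $u$ and $0$ elsewhere.

**Example 6.** With $v,w,w'$ as in Example 5 and $0\ne e\neq e'\ne0$ in $E$: $e1_v\sim e1_w$; but $e1_v\not\sim e'1_w$, because the labels differ, and $e1_w\not\sim e1_{w'}$, because the levels differ.

## Isomorphisms that see ranks up to $\omega\gamma$

We now describe $\equiv_\gamma$ in $H$ by tree isomorphisms. For $n$-tuples $\vec a,\vec b$ from $H$, $n\ge1$, fix the notation
$$h_i=a_i+a_1,\qquad h_i'=b_i+b_1,\qquad F_0=\Big\langle\bigcup_i\mathrm{supp}\,h_i\Big\rangle,\qquad F_0'=\Big\langle\bigcup_i\mathrm{supp}\,h_i'\Big\rangle .$$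
So $h_1=h_1'=0$, $a_i+a_j=h_i+h_j$, and $b_i+b_j=h_i'+h_j'$.

**Definition (the relations $I_\gamma$).** $I_\gamma(\vec a,\vec b)$ holds if there are subtrees $F\supseteq\bigcup\mathrm{supp}\,h_i$ and $F'\supseteq\bigcup\mathrm{supp}\,h_i'$ and a tree isomorphism $\theta:F\to F'$ with $h_i'\circ\theta=h_i$ on $F$ for all $i$, and
$$\min(\mathrm{rk}\,\theta v,\omega\gamma)=\min(\mathrm{rk}\,v,\omega\gamma)\quad\text{for all }v\in F .$$
Such a $\theta$ is called a witness; we say that it preserves $\min(\mathrm{rk},\omega\gamma)$.

**Example 7.** With $v,w$ as in Example 5, let $\vec a=(0,e1_v)$, $\vec b=(0,e1_w)$, $e\ne0$. Then $I_0(\vec a,\vec b)$ holds by $\emptyset\mapsto\emptyset$, $v\mapsto w$, since $\min(\cdot,0)=0$. But $I_1(\vec a,\vec b)$ fails. As we are about to see, a witness would restrict to $\{\emptyset,v\}\to\{\emptyset,w\}$, and $\min(0,\omega)\neq\min(1,\omega)$.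

Three remarks. First, a witness $\theta$ carries $\mathrm{supp}\,h_i$ onto $\mathrm{supp}\,h_i'$, because $h_i'\circ\theta=h_i$ and $\mathrm{supp}\,h_i'\subseteq F'=\theta(F)$. Hence it restricts to a tree isomorphism $F_0\to F_0'$, which is again a witness. Second, $I_\gamma$ is symmetric. Third, $I_\gamma\Rightarrow I_\delta$ for $\delta<\gamma$.

The goal is that $I_\gamma$ and $\equiv_\gamma$ coincide for $\gamma\ge1$. For $\gamma=0$ they do not. Let $u_1,\dots,u_4$ be different children of the root and, for $A\subseteq\{1,2,3,4\}$, let $e_A=\sum_{i\in A}e1_{u_i}$ with $e\ne0$. Put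
$$\vec a=(0,e_{\{1,2\}},e_{\{1,3\}},e_{\{1,4\}}),\qquad\vec b=(0,e_{\{1,2\}},e_{\{1,3\}},e_{\{2,3\}}).$$
In both tuples, the sum of any two different entries is $e_A$ with $|A|=2$, so $\vec a\equiv_0\vec b$. But $|F_0|=5$ and $|F_0'|=4$, so $I_0(\vec a,\vec b)$ fails. The metric compares entries in pairs, each pair with its own isomorphism, while $I_\gamma$ asks for one isomorphism for the whole tuple. To merge the separate isomorphisms into one we shall need a move of the game.

## From $I_\gamma$ to $\equiv_\gamma$

This section gives the defender's strategy: an isomorphism that sees ranks up to $\omega(\gamma+1)$ can be extended to any finite number of new nodes, at the price of seeing ranks only up to $\omega\gamma$.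

**Lemma 4.** $I_\gamma(\vec a,\vec b)$ implies $\vec a\equiv_\gamma\vec b$.

*Proof.* Induction on $\gamma$, for all pairs of tuples at once.

**Case $\gamma=0$.** We check distances. A witness $\theta$ satisfies $(h_i'+h_j')\circ\theta=h_i+h_j$, that is, it carries $a_i+a_j$ to $b_i+b_j$. So these are both zero or both nonzero. In the second case $\theta$ restricts to a tree isomorphism $\langle\mathrm{supp}(a_i+a_j)\rangle\to\langle\mathrm{supp}(b_i+b_j)\rangle$ that shows $a_i+a_j\sim b_i+b_j$. In both cases $N_0(a_i+a_j)=N_0(b_i+b_j)$.

**Case $\gamma$ limit.** $I_\gamma$ implies $I_\delta$ for all $\delta<\gamma$, so $\vec a\equiv_\delta\vec b$ for all $\delta<\gamma$.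

**Case $\gamma\to\gamma+1$.** We answer a point $x\in H$ played on the side of $\vec a$. Let $\theta:F\to F'$ witness $I_{\gamma+1}(\vec a,\vec b)$. Let $F_1\supseteq F$ be a subtree that contains $\mathrm{supp}(x+a_1)$, and let $m=|F_1\setminus F|$. Since $\omega\gamma+m<\omega(\gamma+1)$, $\theta$ preserves $\min(\mathrm{rk},\omega\gamma+m)$. We add the nodes of $F_1\setminus F$ to the domain one at a time, parents first, and lose at most $1$ in the bound for each node.

Suppose the current map, still called $\theta$, preserves $\min(\mathrm{rk},\omega\gamma+k+1)$, and we add $u$, whose parent $p$ is already in the domain. We choose the image $u'$ among the children of $\theta(p)$ outside the current range, which is finite.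

- If $\mathrm{rk}\,u<\omega\gamma+k$, take $\mathrm{rk}\,u'=\mathrm{rk}\,u$. This needs $\mathrm{rk}\,\theta(p)>\mathrm{rk}\,u$. If $\mathrm{rk}\,p<\omega\gamma+k+1$, then $\mathrm{rk}\,\theta(p)=\mathrm{rk}\,p>\mathrm{rk}\,u$. Otherwise $\mathrm{rk}\,\theta(p)\ge\omega\gamma+k+1>\mathrm{rk}\,u$.
- If $\mathrm{rk}\,u\ge\omega\gamma+k$, then $\mathrm{rk}\,p\ge\omega\gamma+k+1$, so $\mathrm{rk}\,\theta(p)\ge\omega\gamma+k+1$. Take $\mathrm{rk}\,u'=\omega\gamma+k$.

In both cases infinitely many children of $\theta(p)$ have the required rank, so $u'$ exists. The new map preserves $\min(\mathrm{rk},\omega\gamma+k)$, at $u$ by the choice of $u'$ and elsewhere by assumption. It is a tree isomorphism onto a subtree, because $u'$ is a child of $\theta(p)$ and is new.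

After $m$ steps we have a tree isomorphism $\theta_1:F_1\to F_1'$ that extends the original $\theta$ and preserves $\min(\mathrm{rk},\omega\gamma)$. Let $y=b_1+g$, where $g=(x+a_1)\circ\theta_1^{-1}$ on $F_1'$ and $g=0$ elsewhere. Then $\theta_1$ witnesses $I_\gamma(\vec ax,\vec by)$. Indeed $(y+b_1)\circ\theta_1=g\circ\theta_1=x+a_1$ on $F_1$, and $\mathrm{supp}\,g\subseteq F_1'$. On $F$ we have $h_i'\circ\theta_1=h_i'\circ\theta=h_i$. On $F_1\setminus F$ we have $h_i=0$, and $\theta_1$ takes values outside $F'$, where $h_i'=0$. By the induction hypothesis $\vec ax\equiv_\gamma\vec by$. A point played on the side of $\vec b$ is handled in the same way, since $I_{\gamma+1}$ is symmetric. $\square$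

## A single point that names every node of a finite subtree

For the converse we need a good move for the challenger. The move below gives each node of a chosen subtree its own label, so different that it cannot be confused even after adding the old points $h_i$. This is what the infinite-dimensional $E$ is for. With $E=\mathbb F_2$, once some $h_i\neq0$ the values of the $h_i$ span all of $E$, and no such labels exist.

**Lemma 5.** Let $\vec a,\vec b$ be $n$-tuples from $H$, $n\ge1$. Let $F$ be a subtree with $F\supseteq\bigcup\mathrm{supp}\,h_i$, and let $E_0\le E$ be the (finite) span of all values of the $h_i$. Choose $g_v\in E$ ($v\in F$) linearly independent modulo $E_0$. Let $z\in H$ be $v\mapsto g_v$ on $F$ and $0$ off $F$, and let $x=a_1+z$. Suppose $\vec ax\equiv_0\vec by$ and put $z'=y+b_1$. Then there is a tree isomorphism $\theta$ from $F$ onto a subtree $F'$ with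
$$z'\circ\theta=z\text{ on }F,\qquad\mathrm{supp}\,z'=F'\supseteq\bigcup\mathrm{supp}\,h_i',\qquad h_i'\circ\theta=h_i\text{ on }F\text{ for all }i .$$
Moreover, $\theta(v)$ is the unique node at which $z'$ takes the value $g_v$.

*Proof.*

**Step 1: get $\theta$ from the distance between $x$ and $a_1$.** We have $\mathrm{supp}\,z=F\neq\emptyset$, and $N_0(z')=N_0(y+b_1)=N_0(x+a_1)=N_0(z)$. By (4) there is a tree isomorphism $\theta:F\to\langle\mathrm{supp}\,z'\rangle=:F'$ with $z'\circ\theta=z$. As $z$ is nonzero on all of $F$, $z'$ is nonzero on all of $F'$, so $\mathrm{supp}\,z'=F'$. The $g_v$ are different and nonzero, so $\theta(v)$ is the only node where $z'$ has the value $g_v$. In particular the values of $z'$ are $0$ and the $g_u$ with $u\in F$.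

**Step 2: get $\theta_i$ from the distance between $x$ and $a_i$.** Since $\vec a\equiv_0\vec b$, $N_0(h_i')=N_0(h_i)$. So $h_i'$ is $0$ together with $h_i$, or $h_i'\sim h_i$; in each case all values of $h_i'$ lie in $E_0$. Next, $z+h_i=x+a_i$ and $z'+h_i'=y+b_i$, so $N_0(z+h_i)=N_0(z'+h_i')$. At $v\in F$ the value of $z+h_i$ is $g_v+h_i(v)\ne0$, because $g_v\notin E_0$; off $F$ the function vanishes. So $\mathrm{supp}(z+h_i)=F$. By (4), and because $z+h_i$ is nonzero on all of $F$, there is a tree isomorphism $\theta_i$ with domain $F$ and image $\mathrm{supp}(z'+h_i')$ such that $(z'+h_i')\circ\theta_i=z+h_i$ on $F$.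

**Step 3: $\theta_i=\theta$.** This merges the separate isomorphisms. For $v\in F$,
$$z'(\theta_iv)=g_v+h_i(v)+h_i'(\theta_iv)\in g_v+E_0. \tag{5}$$
The only possible values of $z'$ are $0$ and $g_u$ ($u\in F$), and by independence modulo $E_0$ only $g_v$ among these lies in $g_v+E_0$. So $z'(\theta_iv)=g_v$, and $\theta_iv=\theta v$ by Step 1.

**Step 4: read off the conclusions.** Now (5) becomes $g_v=g_v+h_i(v)+h_i'(\theta v)$, so $h_i'(\theta v)=h_i(v)$. The image of $\theta_i=\theta$ is $F'$, so $\mathrm{supp}(z'+h_i')=F'$. Off $F'$ both $z'$ and $z'+h_i'$ vanish, so $h_i'$ vanishes there, that is, $\mathrm{supp}\,h_i'\subseteq F'$. $\square$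

## From $\equiv_\gamma$ to $I_\gamma$

The challenger must now detect ranks. To show that a node $v$ has rank at least $\omega\delta+k$, the challenger names a chain of $k$ nodes below $v$ that ends at rank at least $\omega\delta$. The defender's copy of the chain then forces the rank of the image of $v$ to be at least $\omega\delta+k$. This gives only an inequality, and here a first attempt stalls: the chain bounds the rank of the image from below and gives no bound from above. The way out is that the game is symmetric and the trees are finite. Inequalities in both directions, composed around a cycle of a finite permutation, must be equalities.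

**Lemma 6.** For $\gamma\ge1$: $\vec a\equiv_\gamma\vec b$ implies $I_\gamma(\vec a,\vec b)$.

*Proof.* Induction on $\gamma\ge1$, for all pairs of nonempty tuples at once.

**Successor case: $\gamma=\delta+1$, where $\delta=0$ or the lemma holds for $\delta$.**

*Step 1: truncate the ranks.* This step replaces the bound $\omega(\delta+1)$ by one that a finite chain can reach. Choose $K\in\omega$ larger than every $k\in\omega$ such that some node of $F_0\cup F_0'$ has rank $\omega\delta+k$. Let $\tau(v)=\min(\mathrm{rk}\,v,\omega\delta+K)$. No node of $F_0\cup F_0'$ has rank in $[\omega\delta+K,\omega\delta+\omega)$. So a bijection $\theta:F_0\to F_0'$ that preserves $\tau$ also preserves $\min(\mathrm{rk},\omega(\delta+1))$: if $\mathrm{rk}\,v<\omega\delta+K$, then $\mathrm{rk}\,\theta v=\mathrm{rk}\,v$; otherwise both ranks are at least $\omega\delta+K$, hence at least $\omega\delta+\omega$.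

*Step 2: the challenger's move.* For $v\in F_0$ with $\mathrm{rk}\,v\ge\omega\delta$, write $\tau(v)=\omega\delta+k_v$, so $k_v\le K$. Choose a chain $v=v_0,v_1,\dots,v_{k_v}$, each node a child of the previous one, with $\mathrm{rk}\,v_j\ge\omega\delta+(k_v-j)$. This is possible: if $j<k_v$ and $\mathrm{rk}\,v_j\ge\omega\delta+(k_v-j)$, then $v_j$ has a child of rank $\omega\delta+(k_v-j-1)$. Let $F$ be $F_0$ together with all these chains; it is a subtree. Take $x=a_1+z$ as in Lemma 5 for this $F$. Since $\vec a\equiv_{\delta+1}\vec b$, there is $y$ with $\vec ax\equiv_\delta\vec by$. Then $\vec ax\equiv_0\vec by$ by Fact 2, and Lemma 5 gives $\theta:F\to F'$.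

*Step 3: $\theta$ preserves $\min(\mathrm{rk},\omega\delta)$ on $F$.* This uses the induction hypothesis. If $\delta=0$, it is trivial. If $\delta\ge1$, then $I_\delta(\vec ax,\vec by)$ holds. The domain of its witness $\psi$ contains $\mathrm{supp}(x+a_1)=F$, and $\psi$ carries $z=x+a_1$ to $z'=y+b_1$. So for $v\in F$ the function $z'$ has the value $g_v$ at $\psi(v)$, and $\psi(v)=\theta(v)$ by the last claim of Lemma 5. Thus $\psi$ agrees with $\theta$ on $F$, and $\psi$ preserves $\min(\mathrm{rk},\omega\delta)$.

*Step 4: $\tau(\theta v)\ge\tau(v)$ for $v\in F_0$.* This uses the chains. If $\mathrm{rk}\,v<\omega\delta$, then $\mathrm{rk}\,\theta v=\mathrm{rk}\,v$ by Step 3, so $\tau(\theta v)=\tau(v)$. Otherwise $\mathrm{rk}\,v_{k_v}\ge\omega\delta$, so $\mathrm{rk}\,\theta(v_{k_v})\ge\omega\delta$ by Step 3. The node $\theta(v_{k_v})$ lies $k_v$ levels below $\theta(v)$, and the rank of a parent exceeds that of its child. So $\mathrm{rk}\,\theta v\ge\omega\delta+k_v$. Since $k_v\le K$, also $\tau(\theta v)\ge\omega\delta+k_v=\tau(v)$.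

*Step 5: from inequality to equality.* By Lemma 5, $\theta$ carries $\mathrm{supp}\,h_i$ onto $\mathrm{supp}\,h_i'$ for all $i$, so $\theta$ maps $F_0$ onto $F_0'$. The hypothesis $\vec a\equiv_{\delta+1}\vec b$ and the function $\tau$ are symmetric in $\vec a$ and $\vec b$. So there is also a tree isomorphism $\theta':F_0'\to F_0$ with $\tau(\theta'w)\ge\tau(w)$ for all $w\in F_0'$. It need not be the inverse of $\theta$. Then $\pi=\theta'\circ\theta|_{F_0}$ is a permutation of the finite set $F_0$, so $\pi^m=\mathrm{id}$ for some $m\ge1$, and
$$\tau(v)\le\tau(\theta v)\le\tau(\pi v)\le\dots\le\tau(\pi^mv)=\tau(v)\quad\text{for all }v\in F_0 .$$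
So $\theta|_{F_0}$ preserves $\tau$. By Step 1 it preserves $\min(\mathrm{rk},\omega(\delta+1))$, and it satisfies $h_i'\circ\theta=h_i$. This is $I_{\delta+1}(\vec a,\vec b)$.

**Limit case.** Let $\gamma$ be a limit and $\vec a\equiv_\gamma\vec b$. For every $\delta\in[1,\gamma)$ we have $\vec a\equiv_\delta\vec b$, so $I_\delta(\vec a,\vec b)$ is witnessed by a tree isomorphism $F_0\to F_0'$. There are only finitely many such maps. If each of them were a witness only for a set of $\delta$'s bounded below $\gamma$, the union of these finitely many sets would be bounded below $\gamma$, which is false. So one $\theta:F_0\to F_0'$ is a witness for cofinally many $\delta<\gamma$. Since $\omega\gamma=\sup_{\delta<\gamma}\omega\delta$, this $\theta$ preserves $\min(\mathrm{rk},\omega\gamma)$. Indeed, if $\mathrm{rk}\,v<\omega\gamma$, then $\mathrm{rk}\,v<\omega\delta$ for one of these $\delta$, so $\mathrm{rk}\,\theta v=\mathrm{rk}\,v$; if $\mathrm{rk}\,v\ge\omega\gamma$, then $\mathrm{rk}\,\theta v\ge\omega\delta$ for cofinally many $\delta$, so $\mathrm{rk}\,\theta v\ge\omega\gamma$. Thus $I_\gamma(\vec a,\vec b)$. $\square$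

## The Scott rank of the tree group

**Proposition 7.** $\mathrm{sr}(H)=\sup\{\beta+2:\beta<\eta\}$.

*Proof.*

**Upper bound.** We show that $\equiv_\eta$ already implies all $\equiv_\gamma$. Let $\vec a\equiv_0\vec b$ be nonempty tuples with $\mathrm{sr}(\vec a,\vec b)\ne-1$. Suppose $\vec a\equiv_\eta\vec b$. Since $\eta\ge1$, Lemma 6 gives $I_\eta(\vec a,\vec b)$. No rank in $T$ exceeds $\omega\eta$, so $\min(\mathrm{rk},\omega\eta)=\mathrm{rk}$ and the witness preserves ranks exactly. Hence it witnesses $I_\gamma(\vec a,\vec b)$ for all $\gamma$, and $\vec a\equiv_\gamma\vec b$ for all $\gamma$ by Lemma 4. This contradicts $\mathrm{sr}(\vec a,\vec b)\neq-1$. So $\vec a\not\equiv_\eta\vec b$ and $\mathrm{sr}(\vec a,\vec b)\le\eta$. By (1), $\mathrm{sr}(\vec a,\vec b)=\beta+1$ with $\beta<\eta$, and the pair contributes $\beta+2$. Pairs with value $-1$ contribute $0$.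

**Lower bound.** For each $\beta<\eta$ we give a pair that contributes $\beta+2$. Since $\omega\beta+1<\omega\beta+\omega\le\omega\eta$, the root has children $v,w$ of ranks $\omega\beta$ and $\omega\beta+1$. Fix $0\neq e\in E$ and let $\vec a=(0,e1_v)$, $\vec b=(0,e1_w)$. The map $\emptyset\mapsto\emptyset$, $v\mapsto w$ witnesses $I_\beta(\vec a,\vec b)$, because $\min(\mathrm{rk}\,v,\omega\beta)=\omega\beta=\min(\mathrm{rk}\,w,\omega\beta)$. So $\vec a\equiv_\beta\vec b$ by Lemma 4, and $\vec a\equiv_0\vec b$. This map is the only tree isomorphism from $F_0=\{\emptyset,v\}$ to $F_0'=\{\emptyset,w\}$, and it does not preserve $\min(\mathrm{rk},\omega(\beta+1))$, since $\omega\beta\neq\omega\beta+1$ and both are below $\omega\beta+\omega$. As every witness restricts to one from $F_0$ to $F_0'$, $I_{\beta+1}(\vec a,\vec b)$ fails. By Lemma 6, $\vec a\not\equiv_{\beta+1}\vec b$. Hence $\mathrm{sr}(\vec a,\vec b)=\beta+1$. $\square$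

**Proof of part 1 of the Theorem.** For $\eta=0$ take a one-point space. For $1\le\eta<\omega_1$ take the group $H$ and the function $\nu$ of the tree construction, and form $X$ from them as in the section on $H\times C$. Then $X$ is countable, ultrahomogeneous, and bounded, $\overline X=H\times C$ is locally compact, and $\mathrm{sr}(\overline X)=\mathrm{sr}(H)=\sup\{\beta+2:\beta<\eta\}$ by Lemma 3 and Proposition 7. For $\eta=\alpha+1$ the supremum is $\alpha+2$. So the answer to the question is yes. $\blacksquare$

For $\eta=1$ the lower bound is the pair of Example 7. The challenger labels $\emptyset$, $w$ and a child of $w$ with independent labels. The defender would have to copy this chain through $v$, but $v$ is a leaf.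

## The ordinals that occur as $\mathrm{sr}(\overline X)$

**Proof of part 2 of the Theorem.** *Necessity* is Lemma 1, applied to $M=\overline X$.

*Sufficiency.* Let $\sigma$ be a countable ordinal with $\sigma\ne1$ and $\sigma$ not of the form $\lambda+1$ with $\lambda$ a limit. If $\sigma$ is a successor, its predecessor is neither $0$ nor a limit, so it is a successor and $\sigma=\beta+2$ for some $\beta$. So $\sigma$ is $0$, or $\beta+2$, or a limit. Apply part 1 with $\eta=0$, $\eta=\beta+1$, or $\eta=\sigma$ respectively:
$$\sup\emptyset=0,\qquad\sup\{\beta'+2:\beta'\le\beta\}=\beta+2,\qquad\sup\{\beta'+2:\beta'<\sigma\}=\sigma\ \text{ for }\sigma\text{ a limit}.\qquad\blacksquare$$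

## The same construction for $|\eta|\le2^{\aleph_0}$

**Remark.** Countability of $\eta$ was used only to make $T$, $H$ and $X$ countable. For every ordinal $\eta\ge1$ with $|\eta|\le2^{\aleph_0}$ the same proof gives a metric space $X$ of cardinality $\max(|\eta|,\aleph_0)$ in which every isometry between finite subspaces extends to an isometry of $X$ onto itself, with $\overline X$ locally compact and $\mathrm{sr}(\overline X)=\sup\{\beta+2:\beta<\eta\}$.

There are two places to check. First, $\nu$ needs countably many $\sim$-classes. The class of $h$ is determined by the isomorphism type of a finite tree with labels from the countable set $E$, so there are countably many classes for any $\eta$. Second, $\Theta$ needs an injective linear map $H\to C/B_0$. Here $|T|=|H|=\max(|\eta|,\aleph_0)\le2^{\aleph_0}$. Since $|C|=2^{\aleph_0}$ and $B_0$ is countable, $|C/B_0|=2^{\aleph_0}$ and so $\dim(C/B_0)=2^{\aleph_0}$. Hence the map exists. The cardinality of $X$ is $|H|\cdot\aleph_0=\max(|\eta|,\aleph_0)$.
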